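\title{Separation axioms for fundamental groups of Peano continua}

\begin{abstract}
The fundamental group of a based space carries the quotient topology inherited from the loop space, and with it becomes a quasitopological group. We construct a Peano continuum whose fundamental group is $T_1$ but not $T_2$, and a two-dimensional Peano continuum whose fundamental group is $T_2$ but not regular. In particular $T_1$ does not imply $T_4$ for fundamental groups of Peano continua. Both spaces are mapping tori: the fundamental group of a mapping torus contains, as a clopen subgroup, a direct limit of copies of the fundamental group of the fiber, and separation is lost in the limit. Since $T_0\Leftrightarrow T_1$ and $T_3\Leftrightarrow T_4\Leftrightarrow T_6$ always hold for these groups, exactly four cases remain, and all of them occur.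
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$ be a space with basepoint $x_0$, and let $\Omega(X,x_0)$ be the space of loops at $x_0$, that is, of maps $f:[0,1]\to X$ with $f(0)=f(1)=x_0$ (equivalently, based maps $S^1\to X$), with the compact-open topology. If $X$ is metrizable, this is the topology of the sup metric. A path in $\Omega(X,x_0)$ is a homotopy of loops relative to the endpoints, so the set of path components of $\Omega(X,x_0)$ is $\pi_1(X,x_0)$. Throughout the paper $\pi_1(X,x_0)$ carries the quotient topology for $q:\Omega(X,x_0)\to\pi_1(X,x_0)$, $q(f)=[f]$: a set $A$ is open (closed) exactly when $q^{-1}(A)$ is open (closed). We write $f\cdot g$ for concatenation of paths, $f^-$ for the reverse path, $\omega=\{0,1,2,\dots\}$ and $\mathbb T=\mathbb R/\mathbb Z$. Three facts follow from the definition.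
\begin{itemize}
\item[(F1)] The maps $f\mapsto f^-$, $f\mapsto g\cdot f$ and $f\mapsto f\cdot g$ (for a fixed loop $g$) are continuous on $\Omega(X,x_0)$, so inversion and all translations are homeomorphisms of $\pi_1(X,x_0)$. A group with such a topology is called \emph{quasitopological}. The argument does not give joint continuity of multiplication, because $q\times q$ need not be a quotient map.
\item[(F2)] A based map $\psi:X\to X'$ induces the continuous map $f\mapsto\psi\circ f$ of loop spaces, so $\psi_*$ is a continuous homomorphism.
\item[(F3)] If $X$ is metrizable, then $A\subset\pi_1(X,x_0)$ is closed if and only if $[f]\in A$ whenever $f_j\to f$ uniformly and $[f_j]\in A$ for all $j$.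
\end{itemize}
So the topology records how homotopy classes behave under uniform limits of loops. For example, by (F1) and (F3) the group is $T_1$ exactly when a uniform limit of null-homotopic loops is null-homotopic.

\begin{example}\label{ex:wedge}
Let $X$ be a wedge of finitely many circles, with the length metric in which each circle has length $1$; for one circle this is $\mathbb T$. Two points at distance less than $1/2$ are joined by a unique shortest path, which depends continuously on the points. Sliding along these paths shows that loops at sup distance less than $1/2$ are homotopic. Hence each homotopy class is open in $\Omega(X,x_0)$, and $\pi_1(X,x_0)$ is discrete.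
\end{example}

The topology is of interest for spaces with arbitrarily small essential loops. A \emph{Peano continuum} is a connected, locally path-connected, compact metric space. A space is \emph{regular} if a point and a closed set not containing it have disjoint open neighborhoods, \emph{normal} if two disjoint closed sets do, and \emph{perfectly normal} if it is normal and every open set is a countable union of closed sets. The axioms $T_3$, $T_4$, $T_6$ mean regular, normal, perfectly normal, each together with $T_1$. Thus $T_6\Rightarrow T_4\Rightarrow T_3\Rightarrow T_2\Rightarrow T_1\Rightarrow T_0$. The following question comes from the paper of Banakh and Brazas \cite{BB}.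

\medskip
\noindent\textbf{Question.} \emph{Is there a Peano continuum $X$ for which $\pi_1(X,x_0)$ is $T_1$ but not $T_4$?}
\medskip

Topological groups suggest the answer no. A topological group is regular: given an open $W\ni1$, choose an open $V\ni1$ with $VV^{-1}\subset W$; if $x\in\overline V$, then $xV$ meets $V$, so $x\in VV^{-1}$, and $\overline V\subset W$. For a Peano continuum, regularity and $T_1$ give $T_4$ by Theorem~\ref{thm:C}(ii) below. So there is no example among the spaces whose fundamental group is a topological group. But the choice of $V$ is the one step that uses joint continuity, and without it the answer is yes.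

\begin{theorem}\label{thm:A}
There is a Peano continuum $X$ such that $\pi_1(X,x_0)$ is $T_1$ but not $T_2$, hence not $T_4$. Moreover, $\pi_1(X,x_0)$ has an infinite clopen normal subgroup $K$ with quotient $\mathbb Z$ in which any two nonempty open sets intersect.
\end{theorem}

\begin{theorem}\label{thm:B}
There is a $2$-dimensional Peano continuum $X$ such that $\pi_1(X,x_0)$ is $T_2$ but not regular, hence not $T_4$.
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(i)] For every $X$, the group $\pi_1(X,x_0)$ is $T_0$ if and only if it is $T_1$.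
\item[(ii)] If $X$ is separable metrizable, then for $\pi_1(X,x_0)$ the axioms $T_3$, $T_4$ and $T_6$ are equivalent.
\item[(iii)] For Peano continua exactly four cases are possible, and all of them occur: not $T_0$; $T_1$ but not $T_2$; $T_2$ but not $T_3$; $T_6$.
\end{itemize}
\end{theorem}

The examples are mapping tori of based self-maps $\varphi$ of a Peano continuum $Y$. Put $G=\pi_1(Y,y_0)$. When $\varphi_*$ is injective, the fundamental group of the mapping torus contains a clopen subgroup $K$ which is an increasing union of copies of $G$, each included in the next by $\varphi_*$, and a subset of $K$ is closed exactly when its trace on every copy is closed in $G$ (Section~\ref{sec:torus}). A point of $K$ has at most one point as trace on each copy, so $T_1$ passes from $G$ to $K$. An open set, however, must have an open trace on every copy. If the iterates of $\varphi_*$ spread each neighborhood of $1$ over a set whose closure is large, open subsets of $K$ cannot be kept apart. Section~\ref{sec:criteria} turns this into four criteria. Section~\ref{sec:tori} applies them to infinite tori, where $\varphi_*$ is an integer matrix;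 Example~\ref{ex:model} is the shortest route to an answer of the question, and it is the model for both theorems. Section~\ref{sec:earring} carries the model over to the Hawaiian earring to bring the dimension down to two.

\section{Implications that always hold}\label{sec:always}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Only (F1) is used. Let $\pi_1(X,x_0)$ be $T_0$ and let $g\ne1$. Some open set $U$ contains exactly one of $1$ and $g$. If $1\in U$ and $g\notin U$, then $gU^{-1}$ is open, contains $g$, and does not contain $1$, since $gu^{-1}=1$ forces $u=g$. If $g\in U$ and $1\notin U$, then $U$ itself has these properties. So every $g\ne1$ has an open neighborhood that misses $1$, that is, $\{1\}$ is closed. By translation all points are closed.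
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Only $T_3\Rightarrow T_6$ needs proof. A separable metrizable space $X$ embeds in $[0,1]^\omega$, so $\Omega(X,x_0)$ embeds in a countable power of the separable metric space of maps $[0,1]\to[0,1]$. Hence every subspace of $\Omega(X,x_0)$ is second countable, and so Lindel\"of (every open cover has a countable subcover). Every subspace $B$ of $\pi_1(X,x_0)$ is the continuous image of $q^{-1}(B)$, so it is Lindel\"of too. Suppose $\pi_1(X,x_0)$ is $T_3$. A regular Lindel\"of space is normal. Let $U$ be open. By regularity each $g\in U$ has an open neighborhood $V_g$ with $\overline{V_g}\subset U$. Countably many $V_g$ cover the Lindel\"of space $U$, and $U$ is the union of their closures. So the space is perfectly normal.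
\end{proof}

A Peano continuum is separable, so the question asks for a fundamental group that is $T_1$ and not regular.

\section{Mapping tori and direct limits}\label{sec:torus}

In this section and the next, $(Y,y_0)$ is a Peano continuum, $\varphi:Y\to Y$ is continuous with $\varphi(y_0)=y_0$, and $G=\pi_1(Y,y_0)$. The \emph{mapping torus} of $\varphi$ is
\[
X=Y\times[0,1]\big/(y,1)\sim(\varphi(y),0),\qquad x_0=[y_0,0].
\]
The map $\varphi$ is not assumed to be injective or surjective. The equivalence classes are the points $(y,t)$ with $0<t<1$ and the sets $\{(z,0)\}\cup(\varphi^{-1}(z)\times\{1\})$ with $z\in Y$.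

\begin{lemma}\label{lem:peano}
$X$ is a Peano continuum.
\end{lemma}

\begin{proof}
Let $Q:Y\times[0,1]\to X$ be the quotient map. The equivalence relation is the union of four closed sets: the diagonal, the set of pairs $((y,1),(\varphi(y),0))$, its mirror image, and the set of pairs $((y,1),(y',1))$ with $\varphi(y)=\varphi(y')$. The quotient of a compact Hausdorff space by a closed equivalence relation is Hausdorff, and a Hausdorff continuous image of a compact metrizable space is compact metrizable. Also $X$ is connected. A space is locally path-connected if and only if path components of open sets are open. Let $P$ be a path component of an open set $U\subset X$. Then $Q^{-1}(P)$ is a union of path components of $Q^{-1}(U)$, hence open, and so $P$ is open.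
\end{proof}

\subsection*{Unrolling the torus}
Let $h:X\to\mathbb T$, $h[y,t]=t\bmod1$, and $K=\ker\bigl(h_*:\pi_1(X,x_0)\to\mathbb Z\bigr)$. Loops of degree zero lift to
\[
\tilde X=\{(x,s)\in X\times\mathbb R: h(x)=s\bmod 1\},\qquad\tilde x_0=(x_0,0),
\]
a metrizable space. We call $s$ the \emph{height}. One should picture $\tilde X$ as a stack of mapping cylinders of $\varphi$, one for each interval $k\le s\le k+1$. For $k\in\omega$ let $\tilde X_k$ be the part of height at most $k$, and let $i_k:Y\to\tilde X_k$, $i_k(y)=([y,0],k)$. Each point of $h^{-1}(0)$ is $[y,0]$ for exactly one $y$, so $i_k$ is a continuous bijection of the compact space $Y$ onto the fiber $\{s=k\}$, hence a homeomorphism onto it.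

Since $\varphi$ need not be invertible, points of $\tilde X$ can be moved up but not down. Define $\Phi:X\times[0,\infty)\to X$ by
\[
\Phi([y,t],u)=[\varphi^m(y),\,t+u-m]\qquad\text{for } m\in\omega \text{ with } m\le t+u\le m+1 .
\]
When $t+u=m+1$ the two admissible values of $m$ give the same point, since $[\varphi^m(y),1]=[\varphi^{m+1}(y),0]$. The formula respects the gluing: for $(y,1)$ we may take $m\ge1$, and $[\varphi^m(y),1+u-m]=[\varphi^{m-1}(\varphi(y)),u-(m-1)]$ is the value for $(\varphi(y),0)$. For each $N$ the formula is continuous on $Y\times[0,1]\times[0,N]$, being continuous on finitely many closed pieces, and $Y\times[0,1]\times[0,N]\to X\times[0,N]$ is a quotient map, being a continuous surjection from a compact space to a Hausdorff space. So $\Phi$ is continuous. As $h(\Phi(x,u))=h(x)+u$, the formula $\tilde\Phi((x,s),u)=(\Phi(x,u),s+u)$ defines a continuous map $\tilde X\times[0,\infty)\to\tilde X$. Pushing up to height $k$ gives the continuous map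
\[
\rho_k:\tilde X_k\to Y,\qquad \rho_k(x,s)=i_k^{-1}\,\tilde\Phi((x,s),k-s),
\]
and $\Phi([y,0],m)=[\varphi^m(y),0]$ gives $\rho_l\circ i_k=\varphi^{l-k}$ for $k\le l$.

The fixed point $y_0$ provides the vertical line $e(s)=([y_0,s-\lfloor s\rfloor],s)$, $s\in\mathbb R$, which is continuous because $[y_0,1]=[y_0,0]$. It satisfies $\tilde\Phi(e(s),u)=e(s+u)$, $e(k)=i_k(y_0)$, and $\rho_k(e(s))=y_0$ for $s\le k$. Let $e_k$ be the path $\lambda\mapsto e(\lambda k)$, $0\le\lambda\le1$, and define homomorphisms
\[
\theta_k:G\to\pi_1(\tilde X,\tilde x_0),\qquad\theta_k[f]=[e_k\cdot(i_k\circ f)\cdot e_k^-].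
\]
With $c$ the constant loop at $y_0$, the formulas above give
\begin{equation}\label{eq:push}
\rho_l\circ\bigl(e_k\cdot(i_k\circ f)\cdot e_k^-\bigr)=c\cdot(\varphi^{l-k}\circ f)\cdot c\qquad(k\le l).
\end{equation}

\begin{proposition}\label{prop:limit}
\begin{itemize}
\item[(a)] If $f$ is a loop at $\tilde x_0$ in $\tilde X_k$, then $[f]=\theta_k[\rho_k\circ f]$. Also $\theta_k=\theta_l\circ\varphi_*^{l-k}$ for $k\le l$, and $\pi_1(\tilde X,\tilde x_0)$ is the increasing union of the subgroups $\theta_k(G)$.
\item[(b)] $\theta_k(g)=1$ if and only if $\varphi_*^m(g)=1$ for some $m\in\omega$. In particular, if $\varphi_*$ is injective, then every $\theta_k$ is injective.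
\item[(c)] A set $A\subset\pi_1(\tilde X,\tilde x_0)$ is closed (open) if and only if $\theta_k^{-1}(A)$ is closed (open) in $G$ for all $k\in\omega$.
\item[(d)] The projection $\tilde X\to X$ induces an isomorphism and homeomorphism $\pi_1(\tilde X,\tilde x_0)\to K$. The group $\pi_1(X,x_0)$ is the disjoint union of the cosets of $K$, each clopen and homeomorphic to $K$, and $\pi_1(X,x_0)/K\cong\mathbb Z$.
\end{itemize}
\end{proposition}

Parts (a) and (b) say that $K$ is the direct limit of $G\to G\to G\to\cdots$ along $\varphi_*$, and (c) says that it carries the direct limit topology.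

\begin{proof}
(a) Let $s(t)$ be the height of $f(t)$. The homotopy $F(t,\lambda)=\tilde\Phi(f(t),\lambda(k-s(t)))$ runs from $f$ to $i_k\circ\rho_k\circ f$ through loops, and it moves the basepoint along $F(0,\lambda)=F(1,\lambda)=e(\lambda k)=e_k(\lambda)$. Therefore $f$ is homotopic to $e_k\cdot(i_k\circ\rho_k\circ f)\cdot e_k^-$ relative to the endpoints, which is the first claim. For a loop $f$ in $Y$ and $k\le l$, apply it to the loop $e_k\cdot(i_k\circ f)\cdot e_k^-$ in $\tilde X_l$; by \eqref{eq:push} this gives $\theta_k[f]=\theta_l[\varphi^{l-k}\circ f]$. Finally, the height of a loop is bounded, so every loop lies in some $\tilde X_k$.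

(b) If $\theta_k[f]=1$, a null-homotopy of $e_k\cdot(i_k\circ f)\cdot e_k^-$ has bounded height, so it lies in some $\tilde X_l$ with $l\ge k$. Composing it with $\rho_l$ and using \eqref{eq:push} gives $\varphi_*^{l-k}[f]=1$. Conversely, if $\varphi_*^m(g)=1$, then $\theta_k(g)=\theta_{k+m}(1)=1$.

(c) By taking complements it suffices to treat closed sets. The map $\theta_k$ is induced by the continuous map $f\mapsto e_k\cdot(i_k\circ f)\cdot e_k^-$ of loop spaces, so it is continuous; this gives ``only if''. Conversely, let all $\theta_k^{-1}(A)$ be closed. We use (F3). Let $f_j\to f$ uniformly in $\tilde X$ with $[f_j]\in A$. The heights converge uniformly, so $f$ and all $f_j$ lie in a single $\tilde X_k$. By (a), $[\rho_k\circ f_j]\in\theta_k^{-1}(A)$, and $\rho_k\circ f_j\to\rho_k\circ f$ in $\Omega(Y,y_0)$. Hence $[\rho_k\circ f]\in\theta_k^{-1}(A)$, and $[f]=\theta_k[\rho_k\circ f]\in A$.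

(d) By (F2) and Example~\ref{ex:wedge}, $h_*$ is a continuous map to the discrete group $\mathbb Z$, so the cosets of $K$ are clopen; they are homeomorphic to $K$ by (F1). The loop $t\mapsto[y_0,t]$ has degree $1$, so $h_*$ is onto. Let $\Omega^0=q^{-1}(K)$. The restriction of a quotient map to the preimage of an open set is a quotient map, so $K$ is the path-component space of $\Omega^0$. For $f\in\Omega^0$ let $s_f$ be the lift of $h\circ f$ to $\mathbb R$ with $s_f(0)=0$; it is a loop because the degree is $0$. The map $f\mapsto s_f$ is continuous: if $h\circ f$ and $h\circ f'$ are at sup distance less than $\varepsilon<1/2$, then $s_f-s_{f'}$ starts at $0$ and stays within $\varepsilon$ of $\mathbb Z$, hence within $\varepsilon$ of $0$. So $f\mapsto(f,s_f)$ is a continuous map $\Omega^0\to\Omega(\tilde X,\tilde x_0)$, and composition with the projection $\tilde X\to X$ is a continuous inverse. A homeomorphism induces a homeomorphism of path-component spaces.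
\end{proof}

From now on we identify $\pi_1(\tilde X,\tilde x_0)$ with $K$. Two degenerate cases show what to avoid. If $G$ is discrete, then $K$ is discrete by (c); for $Y=\mathbb T$ and $\varphi(t)=2t$, it is the discrete group $\mathbb Z[1/2]$, via $\theta_k(n)\mapsto n/2^k$. If $\varphi_*$ is a homeomorphism of $G$, then $\theta_0$ is a bijection, $\theta_k^{-1}(A)=\varphi_*^k(\theta_0^{-1}(A))$, and $\theta_0$ is a homeomorphism by (c), so nothing new appears.

\section{Separation in the direct limit}\label{sec:criteria}

By Proposition~\ref{prop:limit}(d), $\pi_1(X,x_0)$ is $T_1$, $T_2$ or regular if and only if $K$ is. The following criteria involve only $G$ and $\varphi_*$.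

\begin{proposition}\label{prop:criteria}
\begin{itemize}
\item[(a)] $K$ is $T_1$ if and only if $N=\bigcup_{m}\ker\varphi_*^m$ is closed in $G$. In particular, $K$ is $T_1$ if $G$ is $T_1$ and $\varphi_*$ is injective.
\item[(b)] Suppose that for every neighborhood $W$ of $1$ in $G$ there is $m\in\omega$ such that $\varphi_*^m(W)$ is dense in $G$. Then any two nonempty open subsets of $K$ intersect.
\item[(c)] Suppose that $G$ is $T_1$, that $\varphi_*$ is injective, and that there is $y\in G\setminus\varphi_*(G)$ such that for every neighborhood $W$ of $1$ in $G$ there is $m\ge1$ with $y\in\overline{\varphi_*^m(W)}$. Then $K$ is not regular.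
\item[(d)] Suppose that $\lambda_k:G\to L$ $(k\in\omega)$ are continuous injective maps to a space $L$ with $\lambda_{k+1}\circ\varphi_*=\lambda_k$. Then there is a continuous injective map $K\to L$. If $L$ is $T_2$, so is $K$.
\end{itemize}
\end{proposition}

\begin{proof}
We refer to the parts of Proposition~\ref{prop:limit} as (L.a), (L.b), (L.c).

(a) By (L.b), $\theta_k^{-1}(\{1\})=N$ for every $k$. By (L.c), $\{1\}$ is closed in $K$ if and only if $N$ is closed in $G$, and translations are homeomorphisms.

(b) Let $U,V\subset K$ be open and nonempty. By (L.a) there are $k$ and $u,v\in G$ with $\theta_k(u)\in U$ and $\theta_k(v)\in V$. The set $W=u^{-1}\theta_k^{-1}(U)$ is an open neighborhood of $1$. Choose $m$ with $\varphi_*^m(W)$ dense; then $\varphi_*^m(uW)=\varphi_*^m(u)\varphi_*^m(W)$ is dense as well. The open set $\theta_{k+m}^{-1}(V)$ contains $\varphi_*^m(v)$, so it is nonempty and contains $\varphi_*^m(uw)$ for some $w\in W$. Then $\theta_k(uw)=\theta_{k+m}(\varphi_*^m(uw))$ lies in $U\cap V$.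

(c) We need a closed set that misses $1$ and cannot be separated from it. The hypothesis does not say in advance which $m$ will occur, so we place a copy of $y$ at every level: let $D=\{\theta_l(y):l\ge1\}$. All $\theta_l$ are injective by (L.b), and $y\ne1$ because $1\in\varphi_*(G)$; so $1\notin D$. Suppose $\theta_k(g)=\theta_l(y)$ with $l>k$. Then $\theta_l(\varphi_*^{l-k}(g))=\theta_l(y)$, so $y\in\varphi_*(G)$, which is false. Hence $\theta_k^{-1}(D)$ contains only preimages of $\theta_1(y),\dots,\theta_k(y)$ and has at most $k$ elements. It is closed because $G$ is $T_1$, and $D$ is closed by (L.c). Now let $U\ni1$ and $V\supset D$ be open in $K$. Choose $m\ge1$ with $y\in\overline{\varphi_*^m(W)}$ for $W=\theta_0^{-1}(U)$. The open set $\theta_m^{-1}(V)$ contains $y$, so it contains $\varphi_*^m(w)$ for some $w\in W$. Then $\theta_0(w)=\theta_m(\varphi_*^m(w))\in U\cap V$.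

(d) Since $\lambda_0=\lambda_1\circ\varphi_*$ is injective, so is $\varphi_*$, and so are the $\theta_k$. Put $\Lambda(\theta_k(g))=\lambda_k(g)$. If $\theta_k(g)=\theta_l(g')$ with $k\le l$, then $g'=\varphi_*^{l-k}(g)$ and $\lambda_l(g')=\lambda_k(g)$, so $\Lambda$ is well defined. Any two elements of $K$ lie in one $\theta_k(G)$, so $\Lambda$ is injective. For an open set $O\subset L$, the sets $\theta_k^{-1}(\Lambda^{-1}(O))=\lambda_k^{-1}(O)$ are open, so $\Lambda$ is continuous by (L.c). Preimages of disjoint neighborhoods in $L$ separate points of $K$.
\end{proof}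

In (c) the element $y$ lies in the closure of $\varphi_*(G)$ but not in $\varphi_*(G)$. So we need an injective endomorphism whose image is not closed, and whose iterates expand arbitrarily small neighborhoods of $1$. Infinite tori supply both ingredients.

\section{Infinite tori}\label{sec:tori}

For a countable set $I$, the torus $\mathbb T^I$ is compact, metrizable and connected, and its basic open sets, products of finitely many arcs and of whole circles, are path-connected. So it is a Peano continuum. We give $\mathbb Z^I$ the product topology of discrete groups. It is $T_2$, and the basic neighborhoods of $0$ are given by the vanishing of finitely many coordinates.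

\begin{lemma}\label{lem:tori}
Coordinatewise degree induces an isomorphism and homeomorphism $\pi_1(\mathbb T^I,0)\to\mathbb Z^I$. If $M$ is an $I\times I$ integer matrix each row of which has finitely many nonzero entries, then $\varphi(t)_a=\sum_bM_{ab}t_b$ is a continuous endomorphism of $\mathbb T^I$, and $\varphi_*$ is given by the same formula on $\mathbb Z^I$.
\end{lemma}

\begin{proof}
We have $\Omega(\mathbb T^I,0)=\prod_I\Omega(\mathbb T,0)$. The degree $\Omega(\mathbb T,0)\to\mathbb Z$ is continuous by Example~\ref{ex:wedge}, surjective, and open because $\mathbb Z$ is discrete. A product of continuous open surjections is a continuous open surjection, hence a quotient map. Its fibers are products of path-connected spaces, so they are path-connected, and each degree is constant along paths. So the fibers are the path components. Each coordinate of $\varphi$ is a finite sum of continuous functions, and the degree of a pointwise sum of loops in $\mathbb T$ is the sum of the degrees.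
\end{proof}

So any homomorphism of $\mathbb Z^I$ in which each output coordinate is an integer combination of finitely many input coordinates is $\varphi_*$ for some $\varphi$. The simplest expanding map is the shift.

\begin{example}\label{ex:shift}
Let $Y=\mathbb T^\omega$ and $\varphi(t)_i=t_{i+1}$. Then $\varphi_*^m(z)=0$ if and only if $z_i=0$ for $i\ge m$, so $N$ is the group of finitely supported sequences. It is dense in $\mathbb Z^\omega$ and proper, hence not closed. By Proposition~\ref{prop:criteria}(a) the fundamental group of the mapping torus is not $T_1$. The shift does satisfy the hypothesis of Proposition~\ref{prop:criteria}(b), since $\varphi_*^m$ maps $\{z:z_0=\dots=z_{m-1}=0\}$ onto $\mathbb Z^\omega$. Its defect is that it forgets $z_0$.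
\end{example}

\subsection*{An injective map with dense proper image}
Define
\[
\delta:\mathbb Z^\omega\to\mathbb Z^\omega,\qquad\delta(z)_i=z_i-2z_{i+1}.
\]
To solve $\delta(z)=w$ in the coordinates $i\le N$, set $z_i=0$ for $i>N$ and work downward; this yields $z_0=\sum_{i\le N}2^iw_i$. For $w=(1,0,1,0,\dots)$ and $N=2$ we get $z=(5,2,1,0,0,\dots)$, and as $N$ runs through $0,2,4,\dots$ the values $z_0=1,5,21,\dots$ do not stabilize. They converge $2$-adically, and this locates the obstruction to solving $\delta(z)=w$ exactly. Recall that the ring $\mathbb Z_2$ of $2$-adic integers is the inverse limit of the rings $\mathbb Z/2^n$. It contains $\mathbb Z$, its additive group is torsion-free, every series $S(w)=\sum_i2^iw_i$ with $w\in\mathbb Z^\omega$ converges in it, and $S$ restricts to a bijection $\{0,1\}^\omega\to\mathbb Z_2$.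

\begin{lemma}\label{lem:delta}
The map $\delta$ is injective and has dense image. There is $\vartheta\in\{0,1\}^\omega$ such that $c\vartheta\notin\delta(\mathbb Z^\omega)$ for every integer $c\ne0$.
\end{lemma}

\begin{proof}
Let $z\ne0$, and let $2^r$ be the largest power of $2$ that divides all $z_i$. Then $z=2^rz'$ with some $z'_i$ odd, and $\delta(z')_i\equiv z'_i\pmod2$ is odd. So $\delta(z)=2^r\delta(z')\ne0$. Given $w$ and $N$, put $z_i=0$ for $i>N$ and $z_i=w_i+2z_{i+1}$ for $i=N,N-1,\dots,0$. Then $\delta(z)_i=w_i$ for $i\le N$, so the image is dense. The partial sums of $S(\delta(z))$ telescope to $z_0-2^{N+1}z_{N+1}$, which tends to $z_0$ in $\mathbb Z_2$; hence $S(\delta(z))=z_0\in\mathbb Z$. For integers $c\ne0$ and $n$, at most one $\zeta\in\mathbb Z_2$ satisfies $c\zeta=n$, since $\mathbb Z_2$ is torsion-free. As $\mathbb Z_2$ is uncountable, there is $\zeta=S(\vartheta)$, $\vartheta\in\{0,1\}^\omega$, with $c\zeta\notin\mathbb Z$ for all $c\ne0$. Then $S(c\vartheta)=c\zeta\notin\mathbb Z$, so $c\vartheta\notin\delta(\mathbb Z^\omega)$.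
\end{proof}

We fix such a $\vartheta$. The sequence $w=(1,0,1,0,\dots)$ would not do: $3w=\delta(-1,-2,-1,-2,\dots)$. It does lie outside the image, because $3S(w)=-1$ has no solution $S(w)\in\mathbb Z$. The case $c=1$ suffices for Example~\ref{ex:model} and Theorem~\ref{thm:B}, while Theorem~\ref{thm:A} needs all $c$.

\subsection*{The model example}
We combine the shift with $\delta$. To make the shift injective, let it act on blocks indexed by $\mathbb Z$, so that nothing falls off the end. To make its image not closed, apply $\delta$ at one step (Figure~\ref{fig:grid}).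

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=0.85cm]
\foreach \x in {-2,-1,0,1,2} {
  \node at (\x,-0.7) {$n=\x$};
  \node at (\x,3.65) {$\vdots$};
  \foreach \y in {0,1,2,3} \fill (\x,\y) circle (1.6pt);
}
\foreach \y in {0,1,2,3} \node at (-3,\y) {$i=\y$};
\node at (-2.45,1.5) {$\cdots$};
\node at (2.45,1.5) {$\cdots$};
\foreach \x in {-1,0,1,2} {
  \foreach \y in {0,1,2,3}
    \draw[->,shorten >=4pt,shorten <=4pt] (\x,\y) -- ({\x-1},\y);
}
\foreach \y in {1,2,3}
  \draw[->,dashed,shorten >=5pt,shorten <=5pt] (0,\y) -- (-1,{\y-1});
\end{tikzpicture}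
\caption{The index set $\mathbb Z\times\omega$. Each dot $(n,i)$ is a generator: a coordinate circle of an infinite torus, or a circle of the Hawaiian earring. The map sends the generator $(n,i)$ to the generator $(n-1,i)$ (solid arrows); for $n=0$ and $i\ge1$ the image is also multiplied by the power $-2$ of the generator $(-1,i-1)$ (dashed arrows).}
\label{fig:grid}
\end{figure}

\begin{example}\label{ex:model}
Let $J=\mathbb Z\times\omega$, $Y=\mathbb T^J$, and write elements of $G=\mathbb Z^J$ as $x=(x^n)_{n\in\mathbb Z}$ with blocks $x^n\in\mathbb Z^\omega$. By Lemma~\ref{lem:tori} there is $\varphi$ with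
\[
\varphi_*(x)^{n-1}=x^{n}\quad(n\ne0),\qquad\varphi_*(x)^{-1}=\delta(x^0).
\]
It is injective because $\delta$ is. Let $G^n\cong\mathbb Z^\omega$ be the subgroup of elements supported in block $n$, and let $y\in G^{-1}$ have $y^{-1}=\vartheta$. Then $y\notin\varphi_*(G)$. A neighborhood $W$ of $0$ restricts finitely many coordinates, so it contains $G^k$ for some $k\ge0$. The map $\varphi_*^k$ carries $G^k$ onto $G^0$, and one more step gives the copy of $\delta(\mathbb Z^\omega)$ in $G^{-1}$, whose closure contains $y$. By Proposition~\ref{prop:criteria}(c), $K$ is not regular.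

To see that $K$ is $T_2$, undo the shift and apply $\delta$ in advance to the blocks that have not yet met it:
\[
\lambda_k(x)^{n+k}=x^n\quad(n<0),\qquad\lambda_k(x)^{n+k}=\delta(x^n)\quad(n\ge0).
\]
Each $\lambda_k:G\to G$ is continuous and injective. Block $n+k$ of $\lambda_{k+1}(\varphi_*(x))$ is computed from $\varphi_*(x)^{n-1}$. For $n>0$ it is $\delta(x^n)$, for $n=0$ it is $\varphi_*(x)^{-1}=\delta(x^0)$, and for $n<0$ it is $x^n$. So $\lambda_{k+1}\circ\varphi_*=\lambda_k$, and Proposition~\ref{prop:criteria}(d) applies. The mapping torus of $\varphi$ is a Peano continuum whose fundamental group is $T_2$ and not regular.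
\end{example}

\subsection*{Destroying the Hausdorff property}
In Example~\ref{ex:model} the negative blocks serve as storage: what has been shifted there is kept unchanged, and this is what allows the maps $\lambda_k$. For Proposition~\ref{prop:criteria}(b) a small subgroup must spread over all of $G$, so we return to blocks indexed by $\omega$, as in Example~\ref{ex:shift}. Block $0$ must then be stored somewhere, and the only room is in the gap left by a map with dense proper image. So we look for a group $A=\mathbb Z^{I_0}$ and two injective maps $\Delta,\gamma:A\to A$ such that $\Delta(A)$ is dense and $\gamma(A)\cap\Delta(A)=0$. The multiples of $\vartheta$ store one integer in the gap of $\delta$. A block has countably many coordinates, so we use countably many copies of $\delta$, one for each coordinate.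

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $A=\mathbb Z^{\omega\times\omega}$, and write $a\in A$ as $(a_j)_{j\in\omega}$ with $a_j=(a_{j,i})_{i\in\omega}\in\mathbb Z^\omega$. Fix a bijection $\kappa:\omega\to\omega\times\omega$ and define $\Delta,\gamma:A\to A$ by
\[
\Delta(a)_j=\delta(a_j),\qquad\gamma(a)_j=a_{\kappa(j)}\,\vartheta .
\]
By Lemma~\ref{lem:delta}, $\Delta$ is injective, and its image $\delta(\mathbb Z^\omega)^\omega$ is dense as a product of dense sets. Moreover
\begin{equation}\label{eq:transverse}
\gamma(a)=\Delta(a')\quad\Longrightarrow\quad a=a'=0 .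
\end{equation}
Indeed, $a_{\kappa(j)}\vartheta=\delta(a'_j)$ forces $a_{\kappa(j)}=0$ for all $j$ by Lemma~\ref{lem:delta}. Since $\kappa$ is onto, $a=0$, and then $a'=0$.

Let $I=\omega^3$, $Y=\mathbb T^I$, and $G=\mathbb Z^I=A^\omega$, with elements $x=(x^0,x^1,\dots)$, $x^n\in A$. Each coordinate of $\Delta(a)$ involves two coordinates of $a$, and each coordinate of $\gamma(a)$ involves one. By Lemma~\ref{lem:tori} there is a continuous endomorphism $\varphi$ of $Y$ with
\[
\varphi_*(x^0,x^1,x^2,\dots)=\bigl(\gamma(x^0)+\Delta(x^1),\ \Delta(x^2),\ \Delta(x^3),\ \dots\bigr).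
\]
Let $X$ be its mapping torus, a Peano continuum by Lemma~\ref{lem:peano}.

\emph{The group is $T_1$.} If $\varphi_*(x)=0$, then $x^n=0$ for $n\ge2$ and $\gamma(x^0)=\Delta(-x^1)$, so $x^0=x^1=0$ by \eqref{eq:transverse}. Thus $\varphi_*$ is injective, and Proposition~\ref{prop:criteria}(a) applies.

\emph{Open subsets of $K$ intersect.} Let $B_k=\{x\in G:x^n=0\text{ for }n<k\}$, so $B_0=G$. Every neighborhood of $0$ contains some $B_k$. For $k\ge1$ and $x\in B_k$ we have $\gamma(x^0)=0$, so $\varphi_*(B_k)$ is the set of $x'\in B_{k-1}$ with all blocks in $\Delta(A)$. It is dense in $B_{k-1}$. A continuous map sends a dense subset of a set to a dense subset of its image, so $\varphi_*^k(B_k)$ is dense in $\varphi_*^{k-1}(B_{k-1})$, and by induction on $k$ it is dense in $G$. Proposition~\ref{prop:criteria}(b) applies.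

The subgroup $K$ is clopen and normal with quotient $\mathbb Z$ by Proposition~\ref{prop:limit}(d), and it is infinite because $\theta_0:G\to K$ is injective. Two distinct points of $K$ have no disjoint neighborhoods, so $\pi_1(X,x_0)$ is not $T_2$, and hence not $T_4$.
\end{proof}

\section{The Hawaiian earring and dimension two}\label{sec:earring}

The space of Example~\ref{ex:model} is infinite-dimensional. To lower the dimension we keep the pattern of Figure~\ref{fig:grid} and replace the product of the circles by a shrinking wedge. The arguments for non-regularity and for $T_2$ carry over. The new difficulty is injectivity of the induced maps, because the group is no longer abelian.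

\subsection*{The earring and its group}
Let $J=\mathbb Z\times\omega$. Let $H$ be the Hawaiian earring with circles $C_a$, $a\in J$: enumerate $J$ as $a_1,a_2,\dots$, let $C_{a_j}$ be the circle in the plane with center $(1/j,0)$ and radius $1/j$, let $H$ be their union, and let $y_0$ be the origin. For each $\varepsilon>0$ only finitely many circles have diameter at least $\varepsilon$, and each set $C_a\setminus\{y_0\}$ is open in $H$. The space $H$ is compact and connected, and it is locally path-connected, since a small disk around $y_0$ meets each circle in an arc through $y_0$ or contains it. So $H$ is a Peano continuum. We use the following test.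
\begin{itemize}
\item[(E)] A map $\psi:H\to H$ with $\psi(y_0)=y_0$ is continuous if it is continuous on each circle and, for each $\varepsilon>0$, only finitely many sets $\psi(C_a)$ have diameter at least $\varepsilon$.
\end{itemize}
Continuity away from $y_0$ holds because $C_a\setminus\{y_0\}$ is open. At $y_0$, all but finitely many circles are mapped into the $\varepsilon$-ball around $y_0$, and $\psi$ is continuous on the union of the remaining ones.

Let $\ell_a:[0,1]\to C_a$ be a loop at $y_0$ that goes once around $C_a$ and is injective on $[0,1)$, and let $x_a=[\ell_a]\in G=\pi_1(H,y_0)$. A map on $C_a$ is determined by its composite with $\ell_a$. For $S\subset J$ let $H_S=\{y_0\}\cup\bigcup_{a\in S}C_a$, and let $r_S:H\to H_S$ be the identity on $H_S$ and send the other circles to $y_0$; it is continuous by (E). Since $r_S$ is a retraction, $\pi_1(H_S,y_0)$ is a subgroup of $G$. Put $g_S=(r_S)_*(g)$ for $g\in G$. For finite $S$ the group $F_S=\pi_1(H_S,y_0)$ is free on $\{x_a:a\in S\}$ and discrete by Example~\ref{ex:wedge}. We use one known theorem \cite{Gr,MM}: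
\begin{itemize}
\item[(G)] If $g\in G$ and $g_S=1$ for all finite $S\subset J$, then $g=1$.
\end{itemize}
Thus $g\mapsto(g_S)_S$ is a continuous injection of $G$ into the product of the discrete groups $F_S$, and $G$ is $T_2$.

The counterpart of a matrix row with finitely many nonzero entries is the following. Let $\psi:H\to H$ be a based map and let $R,S'\subset J$ be finite sets such that $r_R\circ\psi$ sends $C_a$ to $y_0$ for every $a\notin S'$. Then $r_R\circ\psi=r_R\circ\psi\circ r_{S'}$, so
\begin{equation}\label{eq:factor}
(\psi_*g)_R=\Psi(g_{S'})\quad(g\in G),\qquad\text{where }\Psi=(r_R\circ\psi|_{H_{S'}})_*:F_{S'}\to F_R .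
\end{equation}

\subsection*{Detecting elements modulo 2}
Consider the substitution $x_0\mapsto x_0$, $x_i\mapsto x_ix_{i-1}^{-2}$, the noncommutative form of $\delta$. It sends $g=x_0^2x_1$ to $x_0^2x_1x_0^{-2}$. So $g$ has a nontrivial projection to circle $0$ while its image has none: by (G) some finite set of circles detects $g$, but not every such set detects the image. For $\delta$ the remedy was to pick a coordinate divisible by the least power of $2$ and to reduce modulo $2$, where $\delta$ is the identity. We need a measure of depth in a free group for which squares are deeper than generators. The Magnus expansion modulo $2$ provides it.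

For finite $S$ let $\mathbb F_2\langle\langle X_a:a\in S\rangle\rangle$ be the ring of formal power series in noncommuting variables $X_a$ over the field with two elements. Write $O(d)$ for a series all of whose monomials have degree at least $d$. A series $1+Z$ with $Z=O(1)$ is invertible, with inverse $1+Z+Z^2+\cdots$. Substituting series $O(1)$ for the variables defines a ring homomorphism which sends $O(d)$ to $O(d)$. Let $\mu_S$ be the homomorphism from $F_S$ to the group of units with $\mu_S(x_a)=1+X_a$. In the example above, $\mu(x_0^2x_1)=(1+X_0^2)(1+X_1)=1+X_1+O(2)$; the lowest term points to circle $1$, which does detect the image of $g$.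

\begin{lemma}\label{lem:magnus}
The homomorphism $\mu_S$ is injective. If $S\subset S'$ are finite and $g\in G$, then setting $X_a=0$ for $a\in S'\setminus S$ turns $\mu_{S'}(g_{S'})$ into $\mu_S(g_S)$.
\end{lemma}

\begin{proof}
Write $1\ne w\in F_S$ as $x_{a_1}^{m_1}\cdots x_{a_r}^{m_r}$ with $r\ge1$, $a_j\ne a_{j+1}$, and $m_j=2^{e_j}u_j$ with $u_j$ odd. In characteristic $2$, $(1+X)^{2^e}=1+X^{2^e}$, and $(1+Z)^u=1+Z+Z^2(\cdots)$ for odd $u$, positive or negative. So $\mu_S(x_{a_j}^{m_j})=1+X_{a_j}^{2^{e_j}}+(\text{higher powers of }X_{a_j})$. Multiplying out, $\mu_S(w)$ is a sum of terms $X_{a_1}^{n_1}\cdots X_{a_r}^{n_r}$ with $n_j\ge0$. Consider $M=X_{a_1}^{2^{e_1}}\cdots X_{a_r}^{2^{e_r}}$, which consists of exactly $r$ maximal runs of equal letters. A term with some $n_j=0$ has fewer than $r$ runs. A term with all $n_j>0$ equals $M$ only if $n_j=2^{e_j}$ for all $j$. So $M$ has coefficient $1$, and $\mu_S(w)\ne1$. For the second claim, $g_S=(r_S)_*(g_{S'})$ because $r_S=r_S\circ r_{S'}$, and the two homomorphisms on $F_{S'}$ in question, $\mu_S\circ(r_S)_*$ and $\mu_{S'}$ followed by the substitution, agree on the generators.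
\end{proof}

\begin{lemma}\label{lem:inj}
Let $\sigma:J\to J$ be injective, let $J'\subset J$, and let $b:J'\to J$ be finite-to-one. Define $\psi:H\to H$ by
\[
\psi\circ\ell_a=\ell_{\sigma(a)}\cdot\ell_{b(a)}^-\cdot\ell_{b(a)}^-\quad(a\in J'),\qquad\psi\circ\ell_a=\ell_{\sigma(a)}\quad(a\notin J'),
\]
where the three factors are run on the three thirds of $[0,1]$. Then $\psi$ is continuous and $\psi_*:G\to G$ is injective.
\end{lemma}

\begin{proof}
For each $c\in J$ only finitely many $a$ satisfy $\sigma(a)=c$ or $b(a)=c$. So for each $\varepsilon>0$ all but finitely many $\psi(C_a)$ lie in circles of diameter less than $\varepsilon/2$, and $\psi$ is continuous by (E).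

Let $1\ne g\in G$. By (G) and Lemma~\ref{lem:magnus}, $\mu_S(g_S)\ne1$ for some finite $S$. Let $d\ge1$ be the least degree in which $\mu_S(g_S)-1$ has a nonzero term, the minimum being taken over all finite $S$. Fix $S$ attaining it, and let $P\ne0$ be the degree-$d$ part of $\mu_S(g_S)$. We show that $R=\sigma(S)$ detects $\psi_*g$.

Let $S'=S\cup b^{-1}(R)$, a finite set because $b$ is finite-to-one. If $a\notin S'$, then $\sigma(a)\notin R$ by injectivity of $\sigma$, and $b(a)\notin R$ when $a\in J'$. So \eqref{eq:factor} holds for $R$ and $S'$. Modulo $2$ we have $(1+X_c)^{-2}=(1+X_c^2)^{-1}=1+O(2)$. For $a\in S$, the element $\Psi(x_a)$ is $x_{\sigma(a)}$ or $x_{\sigma(a)}x_{b(a)}^{-2}$. For $a\in S'\setminus S$ it is $x_{b(a)}^{-2}$, since $\sigma(a)\notin R$. Therefore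
\[
\mu_R\Psi(x_a)-1=X_{\sigma(a)}+O(2)\quad(a\in S),\qquad\mu_R\Psi(x_a)-1=O(2)\quad(a\in S'\setminus S).
\]
Let $\hat\Psi$ be the ring homomorphism that substitutes $\mu_R\Psi(x_a)-1$ for $X_a$, $a\in S'$. Then $\mu_R\circ\Psi=\hat\Psi\circ\mu_{S'}$, as both are group homomorphisms that agree on generators. Since $d$ is minimal over all finite sets, $\mu_{S'}(g_{S'})=1+P'+O(d+1)$ with $P'$ homogeneous of degree $d$. By Lemma~\ref{lem:magnus}, the monomials of $P'$ with all letters in $S$ add up to $P$. Under $\hat\Psi$ such a monomial $X_{a_1}\cdots X_{a_d}$ goes to $X_{\sigma(a_1)}\cdots X_{\sigma(a_d)}+O(d+1)$, and every other monomial of $P'$ goes to $O(d+1)$. Hence the degree-$d$ part of $\mu_R((\psi_*g)_R)$ is $P$ with each $X_a$ renamed $X_{\sigma(a)}$. It is nonzero, so $\psi_*g\ne1$.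
\end{proof}

Minimality over all finite sets matters: the passage from $S$ to $S'$ could otherwise introduce terms of lower degree in the new letters, and their images could cancel $P$, as happens for $g=x_0^2x_1$ with $S=\{0\}$.

\subsection*{The two-dimensional example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Define $\varphi:H\to H$ as in Figure~\ref{fig:grid}:
\[
\varphi\circ\ell_{(n,i)}=
\begin{cases}
\ell_{(-1,i)}\cdot\ell_{(-1,i-1)}^-\cdot\ell_{(-1,i-1)}^- & n=0,\ i\ge1,\\
\ell_{(n-1,i)} & \text{otherwise.}
\end{cases}
\]
Lemma~\ref{lem:inj}, with $\sigma(n,i)=(n-1,i)$ and $b(0,i)=(-1,i-1)$ for $i\ge1$, shows that $\varphi$ is continuous and $\varphi_*$ is injective. Let $X$ be the mapping torus, a Peano continuum by Lemma~\ref{lem:peano}. Write $H_n=H_{\{n\}\times\omega}$ and $G^n=\pi_1(H_n,y_0)\subset G$.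

\emph{Dimension.} We use covering dimension. A separable metric space that is a countable union of closed sets of dimension at most $2$ has dimension at most $2$ (the countable sum theorem), and a closed subspace has dimension at most that of the space. The quotient map $H\times[0,1]\to X$ is injective on $H\times[0,1)$, so it embeds the compact sets $C_a\times[0,1-1/j]$ for $a\in J$, $j\ge2$. These countably many annuli cover $X$, and each has dimension $2$. So $\dim X=2$.

\emph{An element outside the image.} Let $f$ be the loop that on the interval $[1-2^{-i},1-2^{-i-1}]$ runs $\ell_{(-1,i)}$ if $\vartheta_i=1$ and is constant if $\vartheta_i=0$, with $f(1)=y_0$. It is continuous at $1$ because the diameters of the circles $C_{(-1,i)}$ tend to $0$. Let $y=[f]\in G^{-1}$. For $a\in J$ let $\varepsilon_a:G\to\mathbb Z$ be the winding number around $C_a$, defined by $g_{\{a\}}=x_a^{\varepsilon_a(g)}$. Then $\varepsilon_{(-1,i)}(y)=\vartheta_i$. Only the circles in $S'=\{(0,i),(0,i+1)\}$ have images under $\varphi$ that meet $C_{(-1,i)}\setminus\{y_0\}$. By \eqref{eq:factor} with $R=\{(-1,i)\}$, the number $\varepsilon_{(-1,i)}(\varphi_*g)$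 is the value at $g_{S'}$ of the homomorphism $F_{S'}\to\mathbb Z$ with $x_{(0,i)}\mapsto1$ and $x_{(0,i+1)}\mapsto-2$. That is,
\[
\varepsilon_{(-1,i)}(\varphi_*g)=\varepsilon_{(0,i)}(g)-2\,\varepsilon_{(0,i+1)}(g).
\]
If $y=\varphi_*g$, then $\vartheta=\delta(z)$ with $z_i=\varepsilon_{(0,i)}(g)$, contrary to Lemma~\ref{lem:delta}. So $y\notin\varphi_*(G)$.

\emph{The closure of $\varphi_*(G^0)$ contains $y$.} We have $x_{(-1,0)}=\varphi_*(x_{(0,0)})$ and $x_{(-1,i)}=\varphi_*(x_{(0,i)})\,x_{(-1,i-1)}^2$ for $i\ge1$. By induction all $x_{(-1,i)}$ lie in the subgroup $\varphi_*(G^0)$, so $F_{S_N}\subset\varphi_*(G^0)$ for $S_N=\{-1\}\times\{0,\dots,N\}$. The sup distance from $r_{S_N}\circ f$ to $f$ is at most the largest diameter of a circle $C_{(-1,i)}$ with $i>N$, so $r_{S_N}\circ f\to f$. Since $q$ is continuous, the classes $[r_{S_N}\circ f]\in F_{S_N}$ converge to $y$ in $G$.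

\emph{Not regular.} Let $W$ be a neighborhood of $1$ in $G$. Then $q^{-1}(W)$ contains all loops within some $\varepsilon>0$ of the constant loop. Only finitely many circles have diameter at least $\varepsilon$, so for some $k\ge0$ all of $H_k$ lies within $\varepsilon$ of $y_0$, and $G^k\subset W$. For $n\ge1$, $\varphi$ restricts to a continuous bijection $H_n\to H_{n-1}$ of compact metric spaces, that is, to a homeomorphism. Hence $\varphi_*^k(G^k)=G^0$ and $\varphi_*^{k+1}(W)\supset\varphi_*(G^0)$, whose closure contains $y$. By Proposition~\ref{prop:criteria}(c), $K$ is not regular, so $\pi_1(X,x_0)$ is not regular, and hence not $T_4$.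

\emph{Hausdorff.} For $k\in\omega$ define $\lambda_k:H\to H$, as in Example~\ref{ex:model}, by
\[
\lambda_k\circ\ell_{(n,i)}=
\begin{cases}
\ell_{(n+k,i)}\cdot\ell_{(n+k,i-1)}^-\cdot\ell_{(n+k,i-1)}^- & n\ge0,\ i\ge1,\\
\ell_{(n+k,i)} & n<0\text{ or }i=0.
\end{cases}
\]
Lemma~\ref{lem:inj}, with $\sigma(n,i)=(n+k,i)$ and $b(n,i)=(n+k,i-1)$ for $n\ge0$, $i\ge1$, shows that $\lambda_k$ is continuous and $(\lambda_k)_*$ is injective. We check $\lambda_{k+1}\circ\varphi=\lambda_k$ on $\ell_{(n,i)}$. If $n\ne0$ or $i=0$, then $\varphi\circ\ell_{(n,i)}=\ell_{(n-1,i)}$; the indices $(n-1,i)$ and $(n,i)$ fall under the same case of the definition, and $(n-1)+(k+1)=n+k$. If $n=0$ and $i\ge1$, then $\lambda_{k+1}\circ\ell_{(-1,j)}=\ell_{(k,j)}$ for all $j$, so $\lambda_{k+1}\circ\varphi\circ\ell_{(0,i)}=\ell_{(k,i)}\cdot\ell_{(k,i-1)}^-\cdot\ell_{(k,i-1)}^-=\lambda_k\circ\ell_{(0,i)}$. By Proposition~\ref{prop:criteria}(d), applied to the maps $(\lambda_k)_*$ and $L=G$, the group $K$ injects continuously into the $T_2$ space $G$. So $K$ and $\pi_1(X,x_0)$ are $T_2$.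
\end{proof}

\begin{remark}
Composing $K\to G$ with $G\to\prod_SF_S$ gives a continuous injection of $K$ into a product of discrete groups. So any two points of $K$ are separated by a clopen set, and by its characteristic function: $K$ is totally separated and functionally Hausdorff, and still not regular.
\end{remark}

\section{The four cases}\label{sec:cases}

\begin{proof}[Proof of Theorem~\ref{thm:C}(iii)]
In the chain $T_6\Rightarrow T_4\Rightarrow T_3\Rightarrow T_2\Rightarrow T_1\Rightarrow T_0$, parts (i) and (ii) identify $T_0$ with $T_1$, and $T_3$ with $T_4$ and $T_6$. So the fundamental group of a Peano continuum falls under exactly one of the four cases. The mapping torus of Example~\ref{ex:shift} has a fundamental group that is not $T_1$, hence not $T_0$ by (i). Theorem~\ref{thm:A} gives $T_1$ but not $T_2$, and Theorem~\ref{thm:B} gives $T_2$ but not $T_3$. For the circle the group is discrete by Example~\ref{ex:wedge}, hence $T_6$.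
\end{proof}

\begin{thebibliography}{9}

\bibitem{BB}
Taras Banakh, Jeremy Brazas, \emph{Realizing spaces as path-component spaces}, arXiv:1803.08556 (2018).

\bibitem{Gr}
H. B. Griffiths, Proc. London Math. Soc., 1956.

\bibitem{MM}
J. Morgan, I. Morrison, Proc. London Math. Soc., 1986.

\end{thebibliography}
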